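\title{Exterior powers in the center of the small quantum group and a divisibility conjecture}

\begin{abstract}
The center of Lusztig's small quantum group $\mathfrak u_q(\mathfrak g)$ is a finite-dimensional $\mathfrak g$-module. We disprove the conjecture that the dimension of each of its non-trivial irreducible constituents is divisible by $h+1$, where $h$ is the Coxeter number: $\Lambda^3\mathbb C^{15}$ occurs for $\mathfrak{so}_{15}$ and $\Lambda^4\mathbb C^{16}$ occurs for $\mathfrak{so}_{16}$, and $h+1=15$ in both cases. The center of the principal block is a space of sheaf cohomology on $T^*(G/B)$. We embed into it the analogous space for $T^*(G/P)$, for every parabolic subgroup $P$, and we determine the non-trivial constituents of that space when $G/P$ is a quadric.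
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathfrak g$ be a simple complex Lie algebra of rank $n$, and let $h$ be its Coxeter number, the order of a Coxeter element of the Weyl group. The root system of $\mathfrak g$ has $nh$ elements; thus $h=2n$ in type $B_n$ and $h=2n-2$ in type $D_n$. We call a positive integer $\ell$ \emph{admissible} if it is odd, greater than $h$, coprime to the index of connection of $\mathfrak g$ (the index of the root lattice in the weight lattice), and coprime to $3$ when $\mathfrak g$ is of type $G_2$. In types $B_n$ and $D_n$ the index of connection is $2$ and $4$, so every odd $\ell>h$ is admissible.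

Fix an admissible $\ell$ and a primitive $\ell$-th root of unity $q$. Let $U_q(\mathfrak g)$ be the big quantum group and $\mathfrak u_q(\mathfrak g)$ Lusztig's small quantum group, a finite-dimensional Hopf algebra on which $U_q(\mathfrak g)$ acts by the adjoint action. On the center $z(\mathfrak u_q(\mathfrak g))$ this action factors through the quantum Frobenius map, a Hopf algebra map from $U_q(\mathfrak g)$ onto $U(\mathfrak g)$. So the center is a finite-dimensional $\mathfrak g$-module, and one can ask which irreducible representations occur in it. The following conjecture is posed in \cite{HV}.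

\begin{quote}
\textbf{Conjecture.} If $L$ is a non-trivial irreducible representation of $\mathfrak g$ that occurs in $z(\mathfrak u_q(\mathfrak g))$, then $h+1$ divides $\dim L$.
\end{quote}

The number $h+1$ divides the dimensions of the first representations one thinks of. The adjoint representation has dimension $nh+n=n(h+1)$, and the vector representation of $\mathfrak{so}_{2n+1}$ has dimension $2n+1=h+1$. Table~\ref{tab:small} below shows that the part of the center computed in this paper agrees with the conjecture in types $B_2,\dots,B_6$ and $D_4,\dots,D_7$. The next cases break the pattern. Write $z_0\subset z(\mathfrak u_q(\mathfrak g))$ for the center of the principal block; it is a $\mathfrak g$-submodule by Lemma~\ref{lem:block}.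

\begin{theorem}\label{thm:counter}
The conjecture is false. Let $\ell\ge 15$ be odd. For $\mathfrak g=\mathfrak{so}_{15}$ (type $B_7$) the representation $\Lambda^3\mathbb C^{15}$, of dimension $455=30\cdot15+5$, occurs in $z_0$. For $\mathfrak g=\mathfrak{so}_{16}$ (type $D_8$, simply laced) the representation $\Lambda^4\mathbb C^{16}$, of dimension $1820=121\cdot15+5$, occurs in $z_0$. In both cases $h+1=15$.
\end{theorem}

The proof is geometric. Let $G$ be the connected, simply connected group with Lie algebra $\mathfrak g$, and let $B\subset G$ be a Borel subgroup. For a smooth projective variety $Y$, let $\mathbb C^*$ act on $T^*Y$ by scaling the fibers, normalized so that functions linear on the fibers have degree $2$, and let a subscript denote the degree of a cohomology class for this action. Put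
\begin{equation}\label{eq:defZ}
\mathcal Z(Y)=\bigoplus_{i,j}H^i\big(T^*Y,\Omega^j_{T^*Y}\big)_{j-i}.
\end{equation}
A theorem of Bezrukavnikov and Lachowska \cite{BL} gives $z_0\cong\mathcal Z(G/B)$ (Section~\ref{sec:forms}). The natural tool for $\mathcal Z(G/B)$ is Bott's theorem, but it applies only after the sheaves are filtered by line bundles on $G/B$, and then the connecting maps between the many pieces must be controlled. We avoid this by passing to a partial flag variety on which the tangent bundle is an irreducible homogeneous bundle. The first theorem makes the passage possible, and the second carries out the computation.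

\begin{theorem}\label{thm:embed}
For every parabolic subgroup $P\supset B$ there is an injective $G$-equivariant map $\mathcal Z(G/P)\hookrightarrow\mathcal Z(G/B)\cong z_0$.
\end{theorem}

\begin{theorem}\label{thm:quadric}
Let $N\ge3$, $V=\mathbb C^{N+2}$, $\mathfrak g=\mathfrak{so}_{N+2}$, and let $Q^N=G/P\subset\mathbb P(V)$ be the smooth $N$-dimensional quadric. The non-trivial irreducible representations occurring in $\mathcal Z(Q^N)$ are exactly the $\Lambda^pV$ with
\[
p\ge1,\qquad p\equiv N \pmod 2,\qquad 3p\le N .
\]
\end{theorem}

\begin{table}[ht]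
\centering
\begin{tabular}{cccl}
\hline
type & $N$ & $h+1$ & $\dim\Lambda^pV=\binom{N+2}{p}$\\
\hline
$B_2,\ B_3,\ B_4$ & $3,\ 5,\ 7$ & $5,\ 7,\ 9$ & $p=1$: $5,\ 7,\ 9$\\
$B_5$ & $9$ & $11$ & $p=1$: $11$; \ $p=3$: $165=15\cdot11$\\
$B_6$ & $11$ & $13$ & $p=1$: $13$; \ $p=3$: $286=22\cdot13$\\
$B_7$ & $13$ & $15$ & $p=1$: $15$; \ $p=3$: $455=30\cdot15+5$\\
$D_4,\ D_5,\ D_6$ & $6,\ 8,\ 10$ & $7,\ 9,\ 11$ & $p=2$: $28=4\cdot7$, $45=5\cdot9$, $66=6\cdot11$\\
$D_7$ & $12$ & $13$ & $p=2$: $91=7\cdot13$; \ $p=4$: $1001=77\cdot13$\\
$D_8$ & $14$ & $15$ & $p=2$: $120=8\cdot15$; \ $p=4$: $1820=121\cdot15+5$\\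
\hline
\end{tabular}
\caption{The non-trivial constituents $\Lambda^pV$ of $\mathcal Z(Q^N)$ given by Theorem~\ref{thm:quadric}, with their dimensions, in small rank. Here $N=2n-1$ in type $B_n$ and $N=2n-2$ in type $D_n$.}
\label{tab:small}
\end{table}

For $p=1$ and $p=2$ these are the vector representation in type $B$ and the adjoint representation in type $D$. For larger $p$ the question becomes one about binomial coefficients, whose answer depends on the prime factors of $h+1$.

\begin{theorem}\label{thm:arith}
\begin{enumerate}
\item[(a)] The conjecture fails, in the principal block and for every admissible $\ell$, in type $B_n$ whenever $h+1=2n+1$ is composite and $\ne9$, and in type $D_n$ whenever $h+1=2n-1$ is composite and $\ne9$.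
\item[(b)] For the remaining $B_n$ $(n\ge2)$ and $D_n$ $(n\ge4)$, that is, when $h+1$ is prime or equal to $9$, all non-trivial irreducible constituents of $\mathcal Z(Q^N)$ have dimension divisible by $h+1$. So within the quadric part, \textup{(a)} is sharp.
\item[(c)] No version of the conjecture with a bounded denominator holds: for every $C$ there are $\mathfrak g$ and a non-trivial irreducible $L\subset z_0$ such that $h+1$ does not divide $c\dim L$ for any $1\le c\le C$.
\end{enumerate}
\end{theorem}

Theorems~\ref{thm:embed} and~\ref{thm:quadric} are proved in Sections~\ref{sec:embed} and~\ref{sec:quadric}, and Theorems~\ref{thm:counter} and~\ref{thm:arith} are deduced from them in Section~\ref{sec:arith}. All varieties are over $\mathbb C$.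

\section{From the center to differential forms}\label{sec:forms}

\subsection{The principal block}
Write $z=z(\mathfrak u_q(\mathfrak g))$. The blocks of $\mathfrak u_q(\mathfrak g)$ are the algebras $e\,\mathfrak u_q(\mathfrak g)$, where $e$ runs over the primitive idempotents of $z$. The principal block corresponds to the idempotent $e_0$ that acts as the identity on the trivial module, and its center is $z_0=e_0z$.

\begin{lemma}\label{lem:block}
For every idempotent $e\in z$ the subspace $ez$ is $\mathfrak g$-stable. In particular $z_0$ is a $\mathfrak g$-submodule of $z$.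
\end{lemma}

\begin{proof}
The adjoint action of a Hopf algebra satisfies $\operatorname{ad}(x)(ab)=\sum\operatorname{ad}(x_{(1)})(a)\,\operatorname{ad}(x_{(2)})(b)$, where $\Delta(x)=\sum x_{(1)}\otimes x_{(2)}$. Let $y\in\mathfrak g$ be the image of $x$ under the Frobenius map. For $a,b\in z$ the right side depends only on the image of $\Delta(x)$ in $U(\mathfrak g)\otimes U(\mathfrak g)$, which is $\Delta(y)=y\otimes1+1\otimes y$. So $y$ acts on the commutative algebra $z$ by a derivation $D$. From $e^2=e$ we get $D(e)=2eD(e)$. Multiplying by $e$ gives $eD(e)=2eD(e)$, so $eD(e)=0$ and then $D(e)=0$. Hence $D(ea)=eD(a)$ for all $a\in z$.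
\end{proof}

\subsection{Gradings and the theorem of Bezrukavnikov and Lachowska}
Let $\tau:S\to Y$ be the total space of a vector bundle over a smooth projective variety, with $\mathbb C^*$ scaling the fibers so that fiberwise linear functions have degree $2$. If $\mathcal F$ is a $\mathbb C^*$-equivariant quasi-coherent sheaf on $S$, then $\tau_*\mathcal F=\bigoplus_w(\tau_*\mathcal F)_w$ is graded, and since $\tau$ is affine,
\[
H^i(S,\mathcal F)=\bigoplus_wH^i(S,\mathcal F)_w,\qquad H^i(S,\mathcal F)_w=H^i\big(Y,(\tau_*\mathcal F)_w\big).
\]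
The degree-$w$ part is an eigenspace of the $\mathbb C^*$-action, so every linear map commuting with this action preserves degrees. For $S=T^*Y$, take local coordinates $x_1,\dots,x_N$ on $Y$ and the dual fiber coordinates $\xi_1,\dots,\xi_N$. Then $x_s$, $dx_s$, $\partial/\partial x_s$ have degree $0$, while $\xi_s$, $d\xi_s$ have degree $2$ and $\partial/\partial\xi_s$ has degree $-2$. The symplectic form $\omega=\sum d\xi_s\wedge dx_s$ has degree $2$, and the Poisson bivector has degree $-2$.

The only fact about quantum groups that we use beyond Lemma~\ref{lem:block} is the following description of $z_0$ on the Springer resolution $T^*(G/B)$.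

\begin{theorem}[\cite{BL}]\label{thm:BL}
For admissible $\ell$,
\[
z_0\cong\bigoplus_{i+j+w=0}H^i\big(T^*(G/B),\wedge^jT_{T^*(G/B)}\big)_w .
\]
\end{theorem}

This isomorphism is compatible with the $\mathfrak g$-actions, where $\mathfrak g$ acts on the right side through the action of $G$ on $T^*(G/B)$. The compatibility is part of the setting of the conjecture, and we take it as given.

Differential forms pull back along morphisms and have residues, and polyvector fields do not, so we translate. The map $v\mapsto\iota_v\omega$ is an isomorphism $T_{T^*Y}\cong\Omega^1_{T^*Y}$ that commutes with the automorphisms of $Y$ and raises degrees by $2$. Its $j$-th exterior power identifies $(\wedge^jT_{T^*Y})_w$ with $(\Omega^j_{T^*Y})_{w+2j}$. For $w=-i-j$ the new degree is $j-i$. Comparing with \eqref{eq:defZ}, we obtain an isomorphism of $G$-modules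
\begin{equation}\label{eq:z0}
z_0\cong\mathcal Z(G/B).
\end{equation}

\subsection{A filtration}
To compute $\mathcal Z(Y)$ we describe the sheaves $\mathcal E^{j,m}=(\tau_*\Omega^j_{T^*Y})_{2m}$ on $Y$. Locally $\tau_*\Omega^j_{T^*Y}$ is spanned over $\mathcal O_Y$ by products of $c$ functions $\xi_s$, of $a$ forms $d\xi_s$ and of $b$ forms $dx_s$, with $a+b=j$; such a product has degree $2(a+c)$. So odd and negative degrees vanish, and
\begin{equation}\label{eq:Zsum}
\mathcal Z(Y)=\bigoplus_{j,m\ge0}H^{j-2m}(Y,\mathcal E^{j,m}).
\end{equation}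

\begin{lemma}\label{lem:filt}
The bundle $\mathcal E^{j,m}$ has a filtration $0=\mathcal F_{-1}\subset \mathcal F_0\subset\dots\subset \mathcal F_m=\mathcal E^{j,m}$, stable under the automorphisms of $Y$, with
\[
\mathcal G_a:=\mathcal F_a/\mathcal F_{a-1}\cong\Omega^b_Y\otimes\wedge^aT_Y\otimes S^cT_Y,\qquad b=j-a,\quad c=m-a .
\]
(We set $\mathcal G_a=0$ if $b<0$.) In particular the piece $\mathcal G_m$, with $c=0$, is a quotient of $\mathcal E^{j,m}$, and the kernel $\mathcal F_{m-1}$ is filtered by the pieces with $c\ge1$.
\end{lemma}

\begin{proof}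
The fiberwise linear functions on $T^*Y$ are the vector fields on $Y$, so $\tau_*\mathcal O=S^\bullet T_Y$ with $S^cT_Y$ in degree $2c$, and the relative cotangent sheaf of $\tau$ is $\tau^*T_Y$. The cotangent sequence of $\tau$ reads $0\to\tau^*\Omega^1_Y\to\Omega^1_{T^*Y}\to\tau^*T_Y\to0$; the subsheaf is generated by the $dx_s$ and the quotient by the classes of the $d\xi_s$. It induces on $\Omega^j_{T^*Y}$ the increasing filtration by forms with at most $a$ factors $d\xi_s$, with subquotients $\tau^*(\Omega^{j-a}_Y\otimes\wedge^aT_Y)$ generated in degree $2a$. Apply the exact functor $\tau_*$ and take the part of degree $2m$; the subquotients with $a>m$ have no such part.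
\end{proof}

The terms of \eqref{eq:Zsum} with $m=0$ are the Hodge groups $H^j(Y,\Omega^j_Y)\subset H^{2j}(Y,\mathbb C)$, on which a connected group acts trivially. Non-trivial representations can come only from $m\ge1$.

\begin{example}\label{ex:sl2}
Let $\mathfrak g=\mathfrak{sl}_2$ and $Y=G/B=\mathbb P^1$. In \eqref{eq:Zsum} we need $j\le2$ and $j-2m\in\{0,1\}$. The pair $(j,m)=(0,0)$ gives $H^0(\mathcal O)=\mathbb C$, the pair $(1,0)$ gives $H^1(\Omega^1)=\mathbb C$, and the pair $(2,1)$ gives $\mathcal E^{2,1}=\mathcal G_1=\Omega^1\otimes T=\mathcal O$, whose $H^0$ is spanned by $\omega$. So $z_0$ has dimension $3$ and trivial action. In the form of Theorem~\ref{thm:BL} the three groups are $H^0(\mathcal O)_0$, $H^1(T)_{-2}$ and $H^0(\wedge^2T)_{-2}$.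
\end{example}

We shall use one general principle. The functor that takes a finite-dimensional $G$-module to its $L$-isotypic part is exact, because $G$ is reductive. So the long exact sequences of an equivariant filtration show: \emph{if $L$ occurs in $H^i$ of a filtered bundle, it occurs in $H^i$ of one of the subquotients.}

\section{The embedding $\mathcal Z(G/P)\hookrightarrow\mathcal Z(G/B)$}\label{sec:embed}

\subsection{The correspondence}
Let $X=G/B$, $Y=G/P$, let $\pi:X\to Y$ be the projection, $F=P/B$ its fiber over the base point, and $d=\dim F$. There is no natural morphism between $T^*X$ and $T^*Y$, but there is a correspondence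
\[
T^*X\xleftarrow{\ \iota\ }C\xrightarrow{\ \psi\ }T^*Y,\qquad C=X\times_YT^*Y,
\]
where $\psi$ is the projection and $\iota$ pulls covectors back along $\pi$. The map $\iota$ is a closed embedding of codimension $d$, and the fiber of $\psi$ over a covector at $y$ is $F_y=\pi^{-1}(y)\cong F$.

The plan is to pull a class back along $\psi$ and push it forward along $\iota$. The pushforward (Gysin map) should raise both $i$ and $j$ by $d$ and preserve the degree, which is what \eqref{eq:defZ} requires. To prove injectivity we restrict back to $C$. The composite of pushforward and restriction should be multiplication by the top Chern class of the normal bundle of $C$, and on a fiber of $\psi$ this normal bundle is the cotangent bundle of the fiber. The Euler characteristic of $F$ is not zero, so nothing is lost. The varieties are not proper and the cohomology is Hodge cohomology with a grading, so we build the Gysin map by hand, one divisor at a time, from residue sequences.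

For a $B$-module $A$ let $G\times_BA$ be the associated vector bundle on $X$. Let $\mathfrak n$ and $\mathfrak n_P\subset\mathfrak n$ be the nilradicals of $\mathfrak b=\operatorname{Lie}B$ and $\mathfrak p=\operatorname{Lie}P$. They are the orthogonal complements of $\mathfrak b$ and $\mathfrak p$ for the Killing form, so
\[
T^*X=G\times_B\mathfrak n,\qquad T^*Y=G\times_P\mathfrak n_P,\qquad C=G\times_B\mathfrak n_P,
\]
and $(\mathfrak p/\mathfrak b)^*\cong\mathfrak n/\mathfrak n_P$ gives $\Omega^1_{X/Y}=G\times_B(\mathfrak n/\mathfrak n_P)$. Since $B$ is connected and solvable, Lie's theorem gives a $B$-stable flag $\mathfrak n=\mathfrak m_0\supset\mathfrak m_1\supset\dots\supset\mathfrak m_d=\mathfrak n_P$ with one-dimensional steps. Put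
\[
C_u=G\times_B\mathfrak m_u,\qquad\mathcal L_u=G\times_B(\mathfrak m_{u-1}/\mathfrak m_u).
\]
Then $T^*X=C_0\supset C_1\supset\dots\supset C_d=C$, and $\Omega^1_{X/Y}$ is filtered with subquotients the line bundles $\mathcal L_1,\dots,\mathcal L_d$. The projection $\mathfrak m_{u-1}\to\mathfrak m_{u-1}/\mathfrak m_u$ defines a section of the pullback of $\mathcal L_u$ to $C_{u-1}$. In a local trivialization this section is a fiber coordinate, and its zero locus is $C_u$. So $C_u$ is a smooth $G\times\mathbb C^*$-stable divisor in $C_{u-1}$, and $\mathcal O_{C_{u-1}}(C_u)$ is isomorphic to the pullback of $\mathcal L_u$. This isomorphism is not $\mathbb C^*$-equivariant, but we use it only to identify first Chern classes.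

\subsection{The Gysin map of a divisor}
Let $\iota_D:D\subset S$ be a smooth divisor in a smooth variety, with local equation $f$. The sheaf $\Omega^{j+1}_S(\log D)$ consists of the forms $d\log f\wedge\tilde\alpha+\eta$ with $\tilde\alpha$ and $\eta$ regular, and the residue of such a form is the pullback of $\tilde\alpha$ to $D$. Neither notion depends on the choice of $f$, and there is an exact sequence
\begin{equation}\label{eq:res}
0\to\Omega_S^{j+1}\to\Omega_S^{j+1}(\log D)\xrightarrow{\ \mathrm{res}\ }\iota_{D*}\Omega_D^j\to0 .
\end{equation}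
Let $\delta:H^i(D,\Omega^j_D)\to H^{i+1}(S,\Omega^{j+1}_S)$ be its connecting map. For a line bundle $\mathcal L$ with transition functions $g_{\sigma\sigma'}$, let $c_1(\mathcal L)\in H^1(\Omega^1)$ be the class of the \v Cech cocycle $d\log g_{\sigma\sigma'}$. It commutes with pullback. Its sign depends on a convention and plays no role.

\begin{example}\label{ex:P1}
Take $G=P=SL_2$. Then $Y$ is a point, $\mathcal Z(Y)=\mathbb C\cdot1$, $d=1$, and $C=\mathbb P^1$ is the zero section of $T^*\mathbb P^1$. Use the coordinates $x$ and $y=1/x$ on $\mathbb P^1$, and write a covector as $\xi\,dx=\eta\,dy$, so that $\eta=-x^2\xi$. The local equations of $C$ are $\xi$ and $\eta$, the local lifts of $1$ under the residue are $d\log\xi$ and $d\log\eta$, and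
\[
\delta(1)=d\log\eta-d\log\xi=2\,\frac{dx}{x}.
\]
The poles have canceled, and the result has degree $0$. The forms $x^s\,dx$ extend over the first chart for $s\ge0$ and over the second for $s\le-2$, so $dx/x$ generates $H^1(\mathbb P^1,\Omega^1)=H^1(T^*\mathbb P^1,\Omega^1)_0$. Thus $\delta(1)\neq0$, and the factor $2$ is the Euler characteristic of $\mathbb P^1$.
\end{example}

\begin{lemma}\label{lem:gysin}
For $\alpha\in H^i(D,\Omega^j_D)$ we have $\iota_D^*\,\delta(\alpha)=\pm c_1(\mathcal O(D)|_D)\cup\alpha$ in $H^{i+1}(D,\Omega^{j+1}_D)$.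
\end{lemma}

\begin{proof}
Choose a finite affine cover $(U_\sigma)$ of $S$ with $D\cap U_\sigma=\{f_\sigma=0\}$, and write $f_\sigma=g_{\sigma\sigma'}f_{\sigma'}$. The $g_{\sigma\sigma'}$ are transition functions of $\mathcal O(D)$. Let $(\alpha_{\sigma_0\dots\sigma_i})$ be a \v Cech cocycle for $\alpha$. The intersections $U_{\sigma_0\dots\sigma_i}$ are affine, so there are lifts $\tilde\alpha_{\sigma_0\dots\sigma_i}\in\Omega^j_S(U_{\sigma_0\dots\sigma_i})$. The cochain $\beta_{\sigma_0\dots\sigma_i}=d\log f_{\sigma_0}\wedge\tilde\alpha_{\sigma_0\dots\sigma_i}$ lifts $\alpha$ under the residue, so its \v Cech differential $\check\partial\beta$ represents $\delta(\alpha)$. In $(\check\partial\beta)_{\sigma_0\dots\sigma_{i+1}}$ every term begins with $d\log f_{\sigma_0}$ except the one that omits $\sigma_0$, which begins with $d\log f_{\sigma_1}=d\log f_{\sigma_0}-d\log g_{\sigma_0\sigma_1}$. Therefore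
\[
(\check\partial\beta)_{\sigma_0\dots\sigma_{i+1}}=d\log f_{\sigma_0}\wedge(\check\partial\tilde\alpha)_{\sigma_0\dots\sigma_{i+1}}-d\log g_{\sigma_0\sigma_1}\wedge\tilde\alpha_{\sigma_1\dots\sigma_{i+1}} .
\]
The form $(\check\partial\tilde\alpha)_{\sigma_0\dots\sigma_{i+1}}$ pulls back to zero on $D$, so it equals $f_{\sigma_0}\eta+df_{\sigma_0}\wedge\eta'$ with $\eta,\eta'$ regular. The first term on the right is then $df_{\sigma_0}\wedge\eta$, which pulls back to zero on $D$. The second term pulls back to the cocycle $-d\log g_{\sigma_0\sigma_1}|_D\wedge\alpha_{\sigma_1\dots\sigma_{i+1}}$, which represents the cup product.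
\end{proof}

\subsection{Proof of Theorem~\ref{thm:embed}}
Write $W=T^*Y$. Let $\iota_u:C_u\subset C_{u-1}$ be the inclusion, $\delta_u$ its connecting map, and $\Gamma=\delta_1\cdots\delta_d$. Define
\[
\Phi:\ H^i(W,\Omega^j_W)\xrightarrow{\ \psi^*\ }H^i(C,\Omega^j_C)\xrightarrow{\ \Gamma\ }H^{i+d}(T^*X,\Omega^{j+d}_{T^*X}).
\]
The morphism $\psi$ is $G\times\mathbb C^*$-equivariant, and every automorphism of a pair $(S,D)$ acts on the sequence \eqref{eq:res}. So $\Phi$ is $G$-equivariant and preserves the degree. It also preserves $j-i$, hence maps $\mathcal Z(Y)$ to $\mathcal Z(X)$, and different pairs $(i,j)$ go to different pairs. In view of \eqref{eq:z0} it remains to prove that $\Phi$ is injective. We prove that $\iota^*\Phi$ is injective.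

\medskip\noindent\emph{Step 1: restricting back to $C$.}
We have $\iota^*\Gamma=\iota_d^*\cdots\iota_1^*\,\delta_1\cdots\delta_d$. By Lemma~\ref{lem:gysin}, $\iota_1^*\delta_1$ is cup product with $\pm c_1(\mathcal L_1)$, pulled back from $X$ to $C_1$. Pullback is multiplicative, so this factor moves past $\iota_2^*$, and the lemma applies to $\iota_2^*\delta_2$. After $d$ steps,
\[
\iota^*\Gamma(\alpha)=\pm\,\epsilon\cup\alpha,
\]
where $\epsilon\in H^d(C,\Omega^d_C)$ is the pullback of $\prod_{u=1}^dc_1(\mathcal L_u)\in H^d(X,\Omega_X^d)$. We must show that $\alpha_0\mapsto\epsilon\cup\psi^*\alpha_0$ is injective on $H^i(W,\Omega^j_W)$.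

\medskip\noindent\emph{Step 2: integration along the fibers.}
To recover $\alpha_0$ we want to integrate over the fibers of $\psi$, so we keep only the component of a form that has top degree along the fibers. Filter $\Omega_C^{j+d}$ by the images $\mathrm{Fil}^s$ of $\psi^*\Omega^s_W\otimes\Omega_C^{j+d-s}$. The subquotients are $\mathrm{Fil}^s/\mathrm{Fil}^{s+1}=\psi^*\Omega^s_W\otimes\Omega_{C/W}^{j+d-s}$. They vanish for $s<j$, because $\Omega^1_{C/W}$ has rank $d$. So $\mathrm{Fil}^j$ is everything, and there is a quotient map
\[
\Omega_C^{j+d}\to\psi^*\Omega^j_W\otimes\omega_{C/W},\qquad\omega_{C/W}=\Omega^d_{C/W}.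
\]
Its composite with the wedge product $\psi^*\Omega^j_W\otimes\Omega^d_C\to\Omega^{j+d}_C$ is the identity tensored with the projection $\Omega^d_C\to\omega_{C/W}$. Hence the quotient map sends $\epsilon\cup\psi^*\alpha_0$ to $\pm\psi^*\alpha_0\cup\bar\epsilon$, where $\bar\epsilon\in H^d(C,\omega_{C/W})$ is the image of $\epsilon$. It suffices to show that $\alpha_0\mapsto\psi^*\alpha_0\cup\bar\epsilon$ is injective.

\medskip\noindent\emph{Step 3: the direct image of $\omega_{C/W}$.}
The map $G\to Y$ has sections over the open cell (the orbit of the unipotent radical of the opposite parabolic subgroup) and its translates. So $\pi$, and with it $\psi$, is locally trivial in the Zariski topology with fiber $F$. The fiber $F$ is the flag variety of the Levi quotient of $P$, and Bott's theorem for the trivial line bundle gives $H^s(F,\mathcal O)=0$ for $s>0$. By Serre duality $H^s(F,\omega_F)=0$ for $s<d$ and $H^d(F,\omega_F)\cong\mathbb C$. If $U\subset W$ is affine and $\psi^{-1}(U)\cong U\times F$, then $\omega_{C/W}$ is pulled back from $F$ and $H^s(U\times F,\omega_{C/W})=\mathcal O(U)\otimes H^s(F,\omega_F)$.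 So $R\psi_*\omega_{C/W}=\mathcal R[-d]$ for a line bundle $\mathcal R$ on $W$, whose fiber at a point over $y\in Y$ is $H^d(F_y,\omega_{F_y})$. Consequently $H^d(C,\omega_{C/W})=H^0(W,\mathcal R)$, and the value of the section $\bar\epsilon$ at a point is the restriction of the class $\bar\epsilon$ to the fiber of $\psi$ over that point.

\medskip\noindent\emph{Step 4: the section $\bar\epsilon$ vanishes nowhere.}
The projection $C\to X$ maps a fiber of $\psi$ isomorphically onto some $F_y$, so the value of $\bar\epsilon$ there is
\[
\prod_{u=1}^dc_1(\mathcal L_u|_{F_y})\in H^d(F_y,\Omega^d_{F_y})=H^{2d}(F_y,\mathbb C).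
\]
Under the Hodge decomposition of the projective manifold $F_y$, the class of $d\log g$ is $\pm2\pi i$ times the topological first Chern class, and cup products correspond up to sign. By the Whitney formula the product is $\pm(2\pi i)^d$ times the top Chern class of the bundle filtered by the $\mathcal L_u|_{F_y}$. That bundle is $\Omega^1_{X/Y}|_{F_y}=\Omega^1_{F_y}$, and
\[
\int_{F_y}c_d(\Omega^1_{F_y})=(-1)^d\chi(F)\ne0,
\]
because the Bruhat cells of $F$ have even real dimension and are indexed by the Weyl group of the Levi quotient of $P$, so that $\chi(F)$ is the order of this group.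

\medskip\noindent\emph{Step 5: conclusion.}
By Steps 3 and 4, the morphism $\mathcal O_W\to R\psi_*\omega_{C/W}[d]=\mathcal R$ defined by $\bar\epsilon$ is an isomorphism. By the projection formula the composite
\[
\Omega^j_W\to R\psi_*\psi^*\Omega^j_W\xrightarrow{\ \cup\bar\epsilon\ }R\psi_*\big(\psi^*\Omega^j_W\otimes\omega_{C/W}\big)[d]=\Omega^j_W\otimes\mathcal R
\]
is $\mathrm{id}\otimes\bar\epsilon$, again an isomorphism. On $H^i(W,-)$ it induces the map $\alpha_0\mapsto\psi^*\alpha_0\cup\bar\epsilon$ from $H^i(W,\Omega^j_W)$ to $H^{i+d}(C,\psi^*\Omega^j_W\otimes\omega_{C/W})$, which is therefore bijective. So $\Phi$ is injective. \qed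

\begin{remark}
Three properties of $\pi$ were used: the filtration of $\Omega^1_{X/Y}$ by equivariant line bundles (to define $\Gamma$), the vanishing of $H^s(F,\mathcal O)$ for $s>0$ (Step 3), and $\chi(F)\ne0$ (Step 4). The last one carries the proof: if $\chi(F)$ were zero, the section $\bar\epsilon$ would be zero and Step 5 would give no information.
\end{remark}

\section{The quadric}\label{sec:quadric}

\subsection{Homogeneous bundles and Bott's theorem}
Let $N\ge3$ and $n=\operatorname{rank}\mathfrak{so}_{N+2}$, so $N=2n-1$ (type $B_n$) or $N=2n-2$ (type $D_n$). The space $V$ has a basis of weight vectors $e_s^{\pm}$ of weight $\pm\varepsilon_s$, $0\le s\le n-1$, together with a vector $e^0$ of weight $0$ in type $B$. Weights are written in the basis $\varepsilon_0,\dots,\varepsilon_{n-1}$, and all weights that appear have integer coordinates. The positive roots are $\varepsilon_s\pm\varepsilon_{s'}$ for $s<s'$, and $\varepsilon_s$ in type $B$. Their half sum has coordinates $\rho_s=\frac N2-s$ in both types. A weight $\nu$ is dominant if $\nu_0\ge\dots\ge\nu_{n-1}\ge0$ (type $B$)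 or $\nu_0\ge\dots\ge\nu_{n-2}\ge|\nu_{n-1}|$ (type $D$), and $L(\nu)$ is the irreducible module of highest weight $\nu$. The Weyl group consists of the signed permutations of the coordinates, with an even number of sign changes in type $D$. For any weight we put $|\nu|=\sum_s|\nu_s|$. We recall that $\Lambda^pV$ is irreducible of highest weight $(1^p,0^{n-p})$ when $2p<N+2$.

Let $Q=Q^N$ be the variety of isotropic lines in $V$. The group $G$ acts through $SO(V)$. Let $P$ be the stabilizer of the line $\mathbb Ce_0^-$; it contains the Borel subgroup of negative roots. (All Borel subgroups are conjugate, so Theorem~\ref{thm:embed} applies.) The Levi subgroup in $SO(V)$ is $\mathbb C^*\times SO(V_0)$, where $V_0\cong\mathbb C^N$ is spanned by the basis vectors other than $e_0^\pm$. Let $\mathcal O(-1)$ be the tautological line bundle and $\mathcal V$ the bundle with fiber $x^\perp/x$ at the line $x$. The unipotent radical of $P$ acts trivially on the fibers $\mathbb Ce_0^-$ and $V_0$ of these bundles at the base point. The bundle $\mathcal V$ is self-dual, and the tangent space of $Q$ at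 $x$ is $\operatorname{Hom}(x,x^\perp/x)$, so
\[
T_Q=\mathcal V(1),\qquad\Omega^1_Q=\mathcal V(-1).
\]
For a dominant weight $\mu=(\mu_1,\dots,\mu_{n-1})$ of $SO(V_0)$ let $\mathcal V_\mu$ be the bundle of the irreducible $SO(V_0)$-module of highest weight $\mu$. Since $\mathcal O(-1)$ has weight $-\varepsilon_0$, the bundle $\mathcal V_\mu(t)$ has highest weight $\lambda=(t\,|\,\mu)$.

\medskip\noindent\textbf{Bott's theorem.} \emph{If $\lambda+\rho$ is orthogonal to some root, then all cohomology of $\mathcal V_\mu(t)$ vanishes. Otherwise $\lambda+\rho$ is Weyl-conjugate to $\nu+\rho$ for a unique dominant $\nu$, and the cohomology is $L(\nu)$, concentrated in the degree equal to the number of positive roots on which $\lambda+\rho$ is negative.}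

\medskip\noindent For example $H^0(\mathcal O(1))=L(1,0,\dots,0)=V$ and $H^0(T_Q)=L(1,1,0,\dots,0)=\Lambda^2V$.

Fix $j$ and $m$, and put $k=j-2m$, the cohomological degree that counts in \eqref{eq:Zsum}. The pieces in Lemma~\ref{lem:filt} are
\[
\mathcal G_a=\big(\wedge^b\mathcal V\otimes\wedge^a\mathcal V\otimes S^c\mathcal V\big)(a+c-b),\qquad b=j-a,\quad c=m-a,
\]
and each is a direct sum of bundles $\mathcal V_\mu(t)$. So Bott's theorem computes the cohomology of every piece. What it does not compute is the connecting maps.

\begin{example}\label{ex:Q3}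
Let $N=3$, type $B_2$, $\rho=(\frac32,\frac12)$, and take $j=3$, $m=1$, $k=1$. There are two pieces,
\[
0\to\mathcal G_0=\Omega^3\otimes T=\mathcal V(-2)\to\mathcal E^{3,1}\to\mathcal G_1=\Omega^2\otimes T=(\wedge^2\mathcal V\otimes\mathcal V)(-1)\to0 .
\]
For $SO_3$ we have $\wedge^2V_0\cong V_0$, and $V_0\otimes V_0$ is the sum of the modules of highest weight $2$, $1$, $0$. The positive roots are $\varepsilon_0\pm\varepsilon_1$, $\varepsilon_0$, $\varepsilon_1$. For the three summands of $\mathcal G_1$ the vector $\lambda+\rho$ is $(\frac12\,|\,\frac52)$, $(\frac12\,|\,\frac32)$, $(\frac12\,|\,\frac12)$. The first two are negative only on $\varepsilon_0-\varepsilon_1$ and are conjugate to $\rho+(1,0)$ and $\rho$; the third is orthogonal to $\varepsilon_0-\varepsilon_1$. So $H^1(\mathcal G_1)=V\oplus\mathbb C$. For $\mathcal G_0$ we get $(-\frac12\,|\,\frac32)$, which is negative on $\varepsilon_0-\varepsilon_1$ and $\varepsilon_0$ and is conjugate to $\rho$. So $H^2(\mathcal G_0)=\mathbb C$, and $H^1(\mathcal E^{3,1})$ is the kernel of a map $V\oplus\mathbb C\to\mathbb C$. Bott's theorem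 does not decide the fate of the trivial summand, but $V$ has nowhere to go. Hence $V=\mathbb C^5$ occurs in $\mathcal Z(Q^3)$.
\end{example}

The general case follows the same lines: the non-trivial constituent appears in the quotient piece $\mathcal G_m$, and the other pieces are too small to cancel it. To measure this we first invert Bott's theorem.

\begin{lemma}\label{lem:bott}
Let $\nu$ be dominant with $\nu_{n-1}\ge0$. If $L(\nu)$ occurs in $H^i(Q,\mathcal V_\mu(t))$, then for some $\kappa\in\{0,\dots,n-1\}$ one of the following holds:
\begin{itemize}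
\item[$(+)$] $t=\nu_\kappa-\kappa$ and $i=\kappa$;
\item[$(-)$] $t=-(\nu_\kappa+N-\kappa)$ and $i=N-\kappa$;
\end{itemize}
and in both cases
\begin{equation}\label{eq:mu}
\mu=(\nu_0+1,\dots,\nu_{\kappa-1}+1,\nu_{\kappa+1},\dots,\nu_{n-1}),
\end{equation}
up to the sign of the last entry in type $D$. In particular $|\mu|=|\nu|+\kappa-\nu_\kappa$. Conversely, if $t$, $i$, $\mu$ have one of these forms, and $\nu_{n-1}=0$ in type $D$, then $L(\nu)$ occurs in $H^i(Q,\mathcal V_\mu(t))$.
\end{lemma}

\begin{proof}
Let $v=\nu+\rho$, so $v_s=\nu_s+\frac N2-s$ and $v_0>\dots>v_{n-1}\ge0$. Write $\lambda+\rho=(t'\,|\,y_1,\dots,y_{n-1})$ with $t'=t+\frac N2$ and $y_s=\mu_s+\frac N2-s$. If $\lambda+\rho$ is conjugate to $v$, the absolute values of its entries are the distinct numbers $v_s$. In type $B$ this condition is also sufficient. In type $D$ it is sufficient when $v_{n-1}=0$, since a sign change of the zero entry corrects the parity; and $v_{n-1}=\nu_{n-1}$ because $\rho_{n-1}=0$.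

Since $\mu$ is dominant for $SO(V_0)$, we have $|y_1|>\dots>|y_{n-1}|$, and all $y_s$ are positive except possibly $y_{n-1}=\mu_{n-1}$ in type $D$. So the condition on absolute values says that $t'=\pm v_\kappa$ for some $\kappa$, that $|y_s|=v_{s-1}$ for $s\le\kappa$, and that $|y_s|=v_s$ for $s>\kappa$. These are the formulas for $t$ and \eqref{eq:mu}.

It remains to count the positive roots on which $\lambda+\rho$ is negative. The roots that do not involve $\varepsilon_0$ are positive on it. For each $s\ge1$ the roots $\varepsilon_0\pm\varepsilon_s$ take the values $t'+|y_s|$ and $t'-|y_s|$ in some order. Let $t'=v_\kappa$. Then $t'+|y_s|>0$, and $t'-|y_s|<0$ exactly for the $\kappa$ indices $s\le\kappa$; in type $B$ the root $\varepsilon_0$ is positive. The count is $\kappa$. Let $t'=-v_\kappa$. Then $t'-|y_s|<0$ for all $n-1$ indices, $t'+|y_s|<0$ exactly for the $n-1-\kappa$ indices $s>\kappa$, and in type $B$ the root $\varepsilon_0$ adds one. The count is $2n-2-\kappa$ in type $D$ and $2n-1-\kappa$ in type $B$, which is $N-\kappa$ in both. (If $v_\kappa=0$, the type is $D$, $\kappa=n-1$,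 and the two cases coincide.)
\end{proof}

\subsection{The size bound}
In the pieces $\mathcal G_a$ we have $b-a=j-2a=k+2c$, so the twist is $t=a+c-b=-(k+c)$. The exponent $b$ is large, and this is an advantage: $\wedge^bV_0\cong\wedge^{N-b}V_0$ as $SO(V_0)$-modules, so
\begin{equation}\label{eq:Ga}
\mathcal G_a\cong\big(\wedge^{N-b}\mathcal V\otimes\wedge^a\mathcal V\otimes S^c\mathcal V\big)(-k-c),\qquad (N-b)+a+c=N-k-c .
\end{equation}
A weight of $V_0^{\otimes f}$ is a sum of $f$ terms, each equal to $\pm\varepsilon_s$ or $0$. Hence every summand $\mathcal V_\mu(t)$ of $\mathcal G_a$ satisfies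
\begin{equation}\label{eq:size}
t=-(k+c),\qquad|\mu|\le N+t .
\end{equation}

\begin{lemma}\label{lem:bound}
Let $\nu\ne0$ be dominant with $\nu_{n-1}\ge0$, and suppose that $L(\nu)$ occurs in $H^i$ of a summand $\mathcal V_\mu(t)$ of $\mathcal G_a$. Then case $(+)$ of Lemma~\ref{lem:bott} holds with $\kappa=i\le n-1$, and
\[
\nu_i=i-k-c,\qquad|\nu|\le N-2k-2c .
\]
\end{lemma}

\begin{proof}
In case $(-)$ we have $N+t=\kappa-\nu_\kappa$, so $|\mu|=|\nu|+N+t$, and \eqref{eq:size} gives $|\nu|\le0$. This contradicts $\nu\ne0$. So case $(+)$ holds, with $\nu_i-i=t=-(k+c)$. Now $|\mu|=|\nu|-t$, and \eqref{eq:size} gives $|\nu|\le N+2t$.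
\end{proof}

The hypothesis $\nu\ne0$ cannot be dropped: the class in $H^2(\mathcal G_0)$ of Example~\ref{ex:Q3} is of type $(-)$ with $\nu=0$ and $\kappa=1$. This is why Theorem~\ref{thm:quadric} is silent about the trivial representation.

\subsection{Parity}
Lemma~\ref{lem:bound} will give the shape of $\nu$ and the inequality $3p\le N$. The congruence on $p$ comes from a parity property of tensor powers. When $N$ is even it is the action of $-1\in SO(V_0)$. When $N$ is odd the determinant can change parity, but it needs many tensor factors to do so.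

\begin{lemma}\label{lem:parity}
Let $\mu$ be a dominant weight of $SO(V_0)$ with $\mu_s=0$ for $s>k$. If the irreducible module of highest weight $\mu$ occurs in $V_0^{\otimes f}$ and $f-|\mu|<N-2k$, then $f\equiv|\mu|\pmod2$.
\end{lemma}

\begin{proof}
Write $V_0=I\oplus U$, where $I$ is spanned by the $e_s^\pm$ with $1\le s\le k$ and $U$ by the remaining basis vectors. Then $\dim U=N-2k>f-|\mu|\ge0$. The group $O(U)$ acts on $V_0$, trivially on $I$. Let $A\subset V_0^{\otimes f}$ be the sum of the weight spaces whose weights have first $k$ coordinates $\mu_1,\dots,\mu_k$. Choose $f-g$ of the $f$ tensor positions and place in them basis vectors of $I$ of total weight $(\mu_1,\dots,\mu_k)$; the other $g$ positions carry a copy of $U^{\otimes g}$, and $A$ is the direct sum of these copies as an $O(U)$-module. A sum of $f-g$ terms $\pm\varepsilon_s$ equal to $\mu$ has $f-g\ge|\mu|$ and $f-g\equiv|\mu|\pmod 2$. So in each copy $g<\dim U$, and $-1_U$ acts on $A$ by $(-1)^{f-|\mu|}$.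

Let $x\in A$ be a highest weight vector of weight $\mu$. It is killed by the positive root vectors of $\mathfrak{so}(U)$ and has weight $0$ for $\mathfrak{so}(U)$, so it is $SO(U)$-invariant. Suppose that $f-|\mu|$ is odd. Then $-1_U$ negates $x$, so $-1_U\notin SO(U)$, the dimension of $U$ is odd, $O(U)=SO(U)\times\{\pm1\}$, and $O(U)$ acts on $x$ by the determinant. But the determinant does not occur in $U^{\otimes g}$ for $g<\dim U$: in an orthonormal basis of $U$, the diagonal matrices with entries $\pm1$ act on a tensor monomial by the determinant only if every basis vector appears an odd number of times, which needs $g\ge\dim U$. This is a contradiction.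
\end{proof}

The strict inequality is needed. In Example~\ref{ex:Q3}, $V_0$ occurs in $V_0\otimes V_0$; there $f=2$, $|\mu|=k=1$ and $f-|\mu|=N-2k=1$.

\subsection{Proof of Theorem~\ref{thm:quadric}}

\emph{Only the listed $\Lambda^pV$ can occur.} Let $L(\nu)$, $\nu\ne0$, occur in $\mathcal Z(Q)$. The full group $O(V)$ acts on $Q$, hence on $\mathcal Z(Q)$. In type $D$, conjugation by the reflection exchanging $e_{n-1}^+$ and $e_{n-1}^-$ changes the sign of $\nu_{n-1}$, so the set of constituents is stable under this sign change. We may therefore assume $\nu_{n-1}\ge0$; we shall find $\nu_{n-1}=0$, so no constituent with $\nu_{n-1}<0$ exists.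

By \eqref{eq:Zsum} and the principle at the end of Section~\ref{sec:forms}, $L(\nu)$ occurs in $H^k$ of a summand $\mathcal V_\mu(t)$ of some $\mathcal G_a$, for some $j,m$ and $k=j-2m$. Lemma~\ref{lem:bound} with $i=k$ gives $k\le n-1$ and $\nu_k=-c$. As $\nu_k\ge0$ and $c\ge0$, we get $c=0$ and $\nu_s=0$ for all $s\ge k$. Since $\nu\neq0$, we have $k\ge1$, and $\mu_1=\nu_0+1$ by \eqref{eq:mu}. With $c=0$, formula \eqref{eq:Ga} shows that $\mu$ is a weight of $\wedge^{N-b}V_0\otimes\wedge^aV_0$. The weights of an exterior power have coordinates in $\{-1,0,1\}$, so $\mu_1\le2$ and $\nu_0\le1$. Thus $\nu=(1^p,0^{n-p})$ with $1\le p\le k$. The second part of Lemma~\ref{lem:bound} gives $p\le N-2k$, and so $3p\le2k+p\le N$.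

For the parity, \eqref{eq:mu} gives $\mu_s=0$ for $s>k$ and $|\mu|=k+p$. The module of highest weight $\mu$ occurs in $V_0^{\otimes f}$ with $f=N-k$, and $f-|\mu|=N-2k-p<N-2k$ because $p\ge1$. By Lemma~\ref{lem:parity}, $N-2k-p$ is even, that is, $p\equiv N\pmod2$. Finally $2p\le2N/3<N+2$, so $L(\nu)=\Lambda^pV$.

\medskip\noindent\emph{All of them occur.} Let $p\ge1$, $p\equiv N\pmod2$, $3p\le N$, and $\nu=(1^p,0^{n-p})$. We choose $k$ so that the bound of Lemma~\ref{lem:bound} is attained for $c=0$, which leaves no room for $c\ge1$: put $k=(N-p)/2$. Then $p\le k$ because $3p\le N$, and $k\le(N-1)/2\le n-1$. Take $m=p$ and $j=2p+k$, so that $j-2m=k$. The quotient piece has $a=p$, $b=p+k$, $N-b=k$, $c=0$, and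
\[
\mathcal G_p=\Omega_Q^{p+k}\otimes\wedge^pT_Q\cong\big(\wedge^k\mathcal V\otimes\wedge^p\mathcal V\big)(-k).
\]
The span of $e_1^+,\dots,e_s^+$ is stable under the positive Borel subalgebra of $\mathfrak{so}(V_0)$ for each $s\le n-1$ in type $B$ and each $s\le n-2$ in type $D$; in type $D$, $p$ is even, so $p\ge2$ and $k\le n-2$. Hence $(e_1^+\wedge\dots\wedge e_k^+)\otimes(e_1^+\wedge\dots\wedge e_p^+)$ is a highest weight vector, of weight $\mu=(2^p,1^{k-p},0^{n-1-k})$. Since $p\le k$ we have $\nu_s=0$ for $s\ge k$, so $t=-k$ and $\mu$ are of the form $(+)$ with $\kappa=k$, and $\nu_{n-1}=0$. By the converse in Lemma~\ref{lem:bott}, $\Lambda^pV$ occurs in $H^k(Q,\mathcal G_p)$.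

Consider the exact sequence
\[
H^k(Q,\mathcal E^{j,m})\to H^k(Q,\mathcal G_p)\to H^{k+1}(Q,\mathcal F_{p-1}).
\]
The bundle $\mathcal F_{p-1}$ is filtered by pieces with $c\ge1$. If $L(\nu)$ occurred in the cohomology of such a piece, Lemma~\ref{lem:bound} would give $p=|\nu|\le N-2k-2=p-2$. So the $L(\nu)$-isotypic part of the last term is zero, the first map is surjective on $L(\nu)$-isotypic parts, and $\Lambda^pV$ occurs in $H^k(Q,\mathcal E^{j,m})\subset\mathcal Z(Q)$. \qed

\begin{example}\label{ex:weights}
For $B_7$ we have $N=13$, $p=3$, $k=5$, and the class lies in $H^5(Q^{13},\Omega^8\otimes\wedge^3T)$. The weight is $\lambda=(-5\,|\,2,2,2,1,1,0)$, and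
\[
\lambda+\rho=\big(\tfrac32\,\big|\,\tfrac{15}2,\tfrac{13}2,\tfrac{11}2,\tfrac72,\tfrac52,\tfrac12\big).
\]
The entry $\frac32$ must pass five larger entries, and the sorted vector is $\rho+(1,1,1,0,0,0,0)$. For $D_8$ we have $N=14$, $p=4$, $k=5$, $\lambda=(-5\,|\,2,2,2,2,1,0,0)$ and $\lambda+\rho=(2\,|\,8,7,6,5,3,1,0)$. Five transpositions give $(8,7,6,5,3,2,1,0)=\rho+(1,1,1,1,0,0,0,0)$.
\end{example}

\section{Binomial coefficients}\label{sec:arith}

By Theorems~\ref{thm:embed} and~\ref{thm:quadric}, each $\Lambda^pV$ listed in Theorem~\ref{thm:quadric} occurs in $z_0$, for every admissible $\ell$. Put $M=h+1$, an odd number. In type $B_n$ we have $M=2n+1$, $N=M-2$, $\dim V=M$. In type $D_n$ we have $M=2n-1$, $N=M-1$, $\dim V=M+1$.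

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
In types $B_7$ and $D_8$ we have $h=14$, and every odd $\ell\ge15$ is admissible. The pairs $(N,p)=(13,3)$ and $(14,4)$ satisfy $p\equiv N\pmod 2$ and $3p\le N$. So $\Lambda^3\mathbb C^{15}$ and $\Lambda^4\mathbb C^{16}$ occur in $z_0$, which is a submodule of the center by Lemma~\ref{lem:block}. They are irreducible and non-trivial, of dimensions $\binom{15}3=455$ and $\binom{16}4=1820$, both congruent to $5$ modulo $15$.
\end{proof}

The identity $p\binom Mp=M\binom{M-1}{p-1}$ shows that $M$ divides $\binom Mp$ when $p$ is coprime to $M$. So in type $B$ a counterexample needs an exponent $p$ that shares a prime factor with $M$, and the smallest candidate is the smallest prime factor of $M$. Let $v_r$ denote the $r$-adic valuation.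

\begin{lemma}\label{lem:val}
If $r$ is prime and $r^f$ divides $M$, then $v_r\binom{M}{r^f}=v_r(M)-f$.
\end{lemma}

\begin{proof}
We have $\binom M{r^f}=\frac M{r^f}\prod_{s=1}^{r^f-1}\frac{M-s}s$. For $1\le s<r^f$ we have $v_r(s)<f\le v_r(M)$, so $v_r(M-s)=v_r(s)$ and each factor of the product has valuation $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:arith}]
(a) Let $r$ be the smallest prime factor of $M$ and $M=rs$. As $M$ is odd and composite, $s\ge r\ge3$ and $s$ is odd. The value $s=3$ forces $M=9$, which is excluded, so $s\ge5$ and $r(s-3)\ge6$.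

In type $B_n$ take $p=r$. It is odd, like $N=M-2$, and $3r\le rs-2=N$ because $r(s-3)\ge2$. So $\Lambda^rV\subset z_0$, and $v_r(\dim\Lambda^rV)=v_r(M)-1$ by Lemma~\ref{lem:val}. Hence $M$ does not divide the dimension.

In type $D_n$ take $p=r+1$. It is even, like $N=M-1$, and $3(r+1)\le rs-1=N$ because $r(s-3)\ge4$. So $\Lambda^{r+1}V\subset z_0$. Its dimension is $\binom{M+1}{r+1}=\frac{M+1}{r+1}\binom Mr$. Both $M+1$ and $r+1$ are coprime to $r$, so the valuation is again $v_r(M)-1$.

(b) Let $M$ be prime. Then $M$ divides $\binom Mp$ for $1\le p\le M-1$, and it divides $\binom{M+1}p=\binom Mp+\binom M{p-1}$ for $2\le p\le M-1$. The exponents in Theorem~\ref{thm:quadric} satisfy $p\le N/3\le M-1$, and $p\ge2$ in type $D$ because $p$ is even. Let $M=9$. For $B_4$ we have $N=7$ and only $p=1$, of dimension $9$. For $D_5$ we have $N=8$ and only $p=2$, of dimension $45$. (The candidates $p=3$ and $p=4$ of part (a) violate $3p\le N$.)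

(c) Choose $f\ge1$ with $3^f>C$, and take $M=5\cdot3^f$, type $B_{(M-1)/2}$, $p=3^f$. Then $p$ is odd and $3p\le5p-2=N$, so $L=\Lambda^pV\subset z_0$. By Lemma~\ref{lem:val}, $v_3(\dim L)=v_3(M)-f=0$. If $M$ divides $c\dim L$, then $3^f$ divides $c$, and so $c>C$.
\end{proof}

\begin{remark}[a trace that does vanish]
Let $\rho^\vee$ be the half sum of the positive coroots, $g=\exp(2\pi i\rho^\vee/M)$ and $\zeta=e^{2\pi i/M}$. The coordinates of $\rho^\vee$ are $(n,\dots,1)$ in type $B_n$ and $(n-1,\dots,0)$ in type $D_n$. So its eigenvalues on $V$ are $n,n-1,\dots,-n$ in type $B_n$, a complete system of residues modulo $M$, and $n-1,\dots,1,0,0,-1,\dots,-(n-1)$ in type $D_n$, a complete system together with one more $0$. Since $M$ is odd, $\prod_{u\in\mathbb Z/M}(1+x\zeta^u)=1+x^M$, and therefore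
\[
\sum_px^p\operatorname{tr}(g\,|\,\Lambda^pV)=1+x^M\quad(\text{type }B_n),\qquad(1+x)(1+x^M)\quad(\text{type }D_n).
\]
The coefficient of $x^p$ vanishes for $1\le p\le M-1$ in type $B_n$ and for $2\le p\le M-1$ in type $D_n$. Hence $\operatorname{tr}(g\,|\,L)=0$ for every non-trivial irreducible $L$ in $\mathcal Z(Q^N)$, whether or not $h+1$ divides $\dim L$. When $h+1$ is prime this vanishing implies the divisibility: the eigenvalues of $g$ on $L$ are powers of $\zeta$, so $\operatorname{tr}(g\,|\,L)\equiv\dim L$ modulo $1-\zeta$ in $\mathbb Z[\zeta]$, and the integers divisible by $1-\zeta$ are the multiples of $M$. We do not claim that the trace vanishes for all non-trivial constituents of $z(\mathfrak u_q(\mathfrak g))$, and we do not settle whether the conjecture survives when $h+1$ is prime.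
\end{remark}

\begin{thebibliography}{9}

\bibitem{BL}
Bezrukavnikov and Lachowska, \emph{The small quantum group and the Springer resolution}, Contemp. Math. 433 (2007).

\bibitem{HV}
Nicolas Hemelsoet and Rik Voorhaar, \emph{On certain Hochschild cohomology groups for the small quantum group}, arXiv:2104.05113 (2021).

\end{thebibliography}
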